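\title{The intersection form is needed in the $\mathbb{CP}^2$-stable classification of $4$-manifolds with finite fundamental group}

\begin{abstract}
By a theorem of Kasprowski and Teichner, closed connected $4$-manifolds with the same finite fundamental group, orientation character and Kirby--Siebenmann invariant are $\mathbb{CP}^2$-stably homeomorphic if and only if their quadratic $2$-types $(\pi_1,w_1,\pi_2,k,\lambda)$ are stably isomorphic. We show that the equivariant intersection form $\lambda$ cannot be omitted. The stable class of the quadruple $(\pi_1,w_1,\pi_2,k)$ determines the image of the fundamental class in $H_4(\pi;\mathbb Z^w)$ exactly up to automorphisms of $(\pi,w)$ and multiplication by the kernel of the Swan homomorphism $(\mathbb Z/|\pi|)^\times\to\tilde K_0(\mathbb Z\pi)$. For $\pi=G\times G$ with $G$ nonabelian of order $55$ this yields closed oriented smooth $4$-manifolds with stably isomorphic quadruples that are not $\mathbb{CP}^2$-stably homeomorphic. Using Taylor's theorem on Swan subgroups, we also show that examples in which $H_4(\pi;\mathbb Z^w)$ is a $p$-group exist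 if and only if $p\ge5$.
\end{abstract}

\section{Introduction}\label{sec:intro}

Two closed connected $4$-manifolds are \emph{$\mathbb{CP}^2$-stably homeomorphic} if they become homeomorphic after connected sum with finitely many copies of $\mathbb{CP}^2$. The numbers of copies may differ for the two manifolds, and in the orientable case both orientations of $\mathbb{CP}^2$ are allowed. Manifolds are topological unless they are called smooth. A connected sum with $\pm\mathbb{CP}^2$ raises the Euler characteristic by one and changes the signature of an oriented manifold by $\pm1$, while the fundamental group and the orientation character stay the same. The relation thus forgets these numerical invariants and keeps what is tied to the fundamental group.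

The \emph{quadratic $2$-type} of a closed connected $4$-manifold $M$ is
\[
Q_M=(\pi_1M,\;w_1M,\;\pi_2M,\;k_M,\;\lambda_M).
\]
Here $w_1M\colon\pi_1M\to\{\pm1\}$ is the orientation character, $\pi_2M$ is regarded as a $\mathbb Z[\pi_1M]$-module, $k_M\in H^3(\pi_1M;\pi_2M)$ is the $k$-invariant of the Postnikov $2$-type (recalled in Section~\ref{sec:chains}), and $\lambda_M\colon\pi_2M\times\pi_2M\to\mathbb Z[\pi_1M]$ is the equivariant intersection form. We write
\[
\mathcal T_M=(\pi_1M,\;w_1M,\;\pi_2M,\;k_M)
\]
for the quadruple obtained by forgetting $\lambda_M$ and call it the \emph{$2$-type} of $M$, the orientation character being included. An isomorphism $\mathcal T_M\cong\mathcal T_{M'}$ consists of a group isomorphism $\psi\colon\pi_1M\to\pi_1M'$ with $w_1M'\circ\psi=w_1M$ and an additive bijection $\theta\colon\pi_2M\to\pi_2M'$ with $\theta(gx)=\psi(g)\theta(x)$ and $\theta_*k_M=\psi^*k_{M'}$. An isomorphism of quadratic $2$-types also carries $\lambda_M$ to $\lambda_{M'}$. Connected sum with $\pm\mathbb{CP}^2$ has the effect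
\[
Q_M\longmapsto Q_{M\#\pm\mathbb{CP}^2}\cong\bigl(\pi_1M,\;w_1M,\;\pi_2M\oplus\mathbb Z[\pi_1M],\;(k_M,0),\;\lambda_M\perp\langle\pm1\rangle\bigr),
\]
and two quadratic $2$-types are \emph{stably isomorphic} if they become isomorphic after finitely many such stabilizations. Stable isomorphism of $2$-types is defined in the same way, with the stabilization that replaces $\pi_2M$ by $\pi_2M\oplus\mathbb Z[\pi_1M]$ and $k_M$ by $(k_M,0)$.

There is also a homological invariant. Fix a group $\pi$ and a homomorphism $w\colon\pi\to\{\pm1\}$, and let $\mathbb Z^w$ be $\mathbb Z$ with the action $g\cdot n=w(g)n$. To say that $M$ has fundamental group $\pi$ and orientation character $w$ means that an isomorphism $\pi_1M\cong\pi$ has been chosen under which $w_1M$ corresponds to $w$. Let $c\colon M\to B\pi$ induce this isomorphism, and let $[M]\in H_4(M;\mathbb Z^w)\cong\mathbb Z$ be a fundamental class. Changing the two choices changes $c_*[M]\in H_4(\pi;\mathbb Z^w)$ by a sign and by the action of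
\[
\mathrm{Aut}(\pi,w)=\{\varphi\in\mathrm{Aut}(\pi): w\varphi=w\}.
\]
Conjugation by $g$ acts on $H_4(\pi;\mathbb Z^w)$ as $w(g)=\pm1$, so the orbits of $\pm\mathrm{Aut}(\pi,w)$ are the points of the quotient $H_4(\pi;\mathbb Z^w)/\pm\mathrm{Out}(\pi)$ by sign and by the outer automorphisms compatible with $w$. Of the Kirby--Siebenmann invariant $KS(M)\in\mathbb Z/2$ we use only that it vanishes for smooth $M$.

\begin{theorem}[Kasprowski--Teichner \cite{KT}]\label{thm:KT}
Let $M_1,M_2$ be closed connected $4$-manifolds with finite fundamental group $\pi$, orientation character $w$ and equal Kirby--Siebenmann invariants. The following are equivalent: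
\begin{enumerate}
\item[(1)] $c_*[M_1]=c_*[M_2]$ in $H_4(\pi;\mathbb Z^w)/\pm\mathrm{Out}(\pi)$;
\item[(2)] $M_1$ and $M_2$ are $\mathbb{CP}^2$-stably homeomorphic;
\item[(3)] $Q_{M_1}$ and $Q_{M_2}$ are stably isomorphic.
\end{enumerate}
\end{theorem}

Let us say that \emph{$\lambda$ is needed for $(\pi,w)$} if there are closed connected $4$-manifolds with fundamental group $\pi$, orientation character $w$ and equal Kirby--Siebenmann invariants whose $2$-types are stably isomorphic but which are not $\mathbb{CP}^2$-stably homeomorphic. The question, posed in \cite{KT}, is: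

\medskip
\noindent\emph{Is there a finite group $\pi$ with a homomorphism $w\colon\pi\to\{\pm1\}$ such that $\lambda$ is needed for $(\pi,w)$?}
\medskip

The first evidence points to a negative answer. Condition (1) does not mention $\lambda$. If $\pi$ is cyclic and $w=1$, then $H_4(\pi;\mathbb Z)=0$, and there is nothing for $\lambda$ to distinguish. It is also known that $\lambda$ is not needed whenever $H_4(\pi;\mathbb Z^w)$ is annihilated by $4$ or by $6$. Nevertheless the answer is yes.

To state what the $2$-type sees, let $\pi$ be finite, let $K_0(\mathbb Z\pi)$ be the Grothendieck group of finitely generated projective $\mathbb Z\pi$-modules, and let $\tilde K_0(\mathbb Z\pi)$ be its quotient by the subgroup generated by $[\mathbb Z\pi]$. The class of a projective $P$ vanishes in $\tilde K_0(\mathbb Z\pi)$ if and only if $P$ is \emph{stably free}, that is, $P\oplus L$ is free for some finitely generated free module $L$. For an integer $r\ge1$ prime to $|\pi|$ let $I_r$ be the kernel of the augmentation modulo $r$, $\mathbb Z\pi\to\mathbb Z\to\mathbb Z/r$. We show in Section~\ref{sec:swan}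 that $I_r$ is projective and that $r\mapsto[I_r]$ induces a homomorphism
\[
\sigma\colon(\mathbb Z/|\pi|)^\times\longrightarrow\tilde K_0(\mathbb Z\pi),
\]
the \emph{Swan homomorphism}. Its kernel $U$ contains $\pm1$. Since $|\pi|$ annihilates $H_4(\pi;\mathbb Z^w)$, the group $U$ acts on $H_4(\pi;\mathbb Z^w)$ by multiplication.

\begin{theorem}\label{thm:A}
Let $M_1,M_2$ be closed connected $4$-manifolds with finite fundamental group $\pi$ and orientation character $w$. The $2$-types $\mathcal T_{M_1}$ and $\mathcal T_{M_2}$ are stably isomorphic if and only if $c_*[M_1]=r\,\varphi_*c_*[M_2]$ for some $\varphi\in\mathrm{Aut}(\pi,w)$ and $r\in U$.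
\end{theorem}

So forgetting $\lambda$ replaces the group $\{\pm1\}$ in Theorem~\ref{thm:KT}(1) by $U$. Every class in $H_4(\pi;\mathbb Z^w)$ comes from a smooth manifold (Lemma~\ref{lem:realize}), and this turns the question into algebra.

\begin{corollary}\label{cor:criterion}
Let $\pi$ be finite. Then $\lambda$ is needed for $(\pi,w)$ if and only if there are $x\in H_4(\pi;\mathbb Z^w)$ and $r\in U$ with $rx\notin\pm\mathrm{Aut}(\pi,w)\,x$.
\end{corollary}

This explains the numbers $4$ and $6$. If one of them annihilates $H_4(\pi;\mathbb Z^w)$, then so does its greatest common divisor $e\in\{1,2,3,4,6\}$ with $|\pi|$, and every unit modulo $e$ is $\pm1$. The smallest exponent with other units is $5$, and it does occur.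

\begin{theorem}\label{thm:B}
Let $p\ge5$ be prime, $q=p^n$ with $n\ge1$, let $\ell\equiv1\pmod q$ be prime, let $G=\mathbb Z/\ell\rtimes\mathbb Z/q$ with faithful action, and let $\pi=G\times G$. Then $H_4(\pi;\mathbb Z)\cong(\mathbb Z/q)^2$. There are $(p-1)/2\ge2$ closed oriented smooth $4$-manifolds with fundamental group $\pi$ that are pairwise not $\mathbb{CP}^2$-stably homeomorphic but have pairwise stably isomorphic $2$-types.
\end{theorem}

These manifolds have $w=1$ and $KS=0$, so $\lambda$ is needed for $(\pi,1)$. The case $p=q=5$, $\ell=11$ is $\pi=G\times G$ with $G$ nonabelian of order $55$. Theorems~\ref{thm:A} and~\ref{thm:B} answer the question. The last theorem is a complement; unlike the first two, it depends on Taylor's theorem on Swan subgroups \cite{Taylor}, quoted in Section~\ref{sec:C}.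

\begin{theorem}\label{thm:C}
Let $\pi$ be finite and $w\colon\pi\to\{\pm1\}$ a homomorphism.
\begin{enumerate}
\item[(1)] If $H_4(\pi;\mathbb Z^w)$ is annihilated by a power of $2$, or by $2\cdot3^b$ for some $b$, then $\lambda$ is not needed for $(\pi,w)$.
\item[(2)] If $p$ is an odd prime and $H_4(\pi;\mathbb Z^w)\ne0$ is a $p$-group, then at most $(p-1)/2$ $\mathbb{CP}^2$-stable classes with fixed Kirby--Siebenmann invariant share a stable class of $2$-types. This bound is attained for every $p\ge5$.
\end{enumerate}
Consequently, for a prime $p$ there is a pair $(\pi,w)$ with $H_4(\pi;\mathbb Z^w)$ a $p$-group for which $\lambda$ is needed if and only if $p\ge5$.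
\end{theorem}

\section{How a multiplier arises}\label{sec:idea}

Let $C_4\to C_3\to C_2\to C_1\to C_0$ be the cellular chain complex of the universal cover $\tilde M$, a complex of free $\mathbb Z\pi$-modules, and let $B\subset Z\subset C_2$ be the boundaries and cycles in degree $2$. The $2$-type lives in the lower half of the complex: $\pi_2M=Z/B$, and $k_M$ will turn out to be the class of the quotient map $\rho\colon Z\to\pi_2M$. The fundamental class lives in the upper half, where $H_4(\tilde M)=\mathbb Z^w$ is the kernel of $C_4\to C_3$. The halves meet in the inclusion $j\colon B\to Z$. Up to free summands the module $Z$ depends only on $\pi$, and $B$ is tied to $\mathbb Z^w$ by the exact sequence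
\[
0\to\mathbb Z^w\to C_4\to C_3\to B\to0 .
\]
Shifting $j$ up two degrees along this sequence produces $c_*[M]$.

The $2$-type remembers $\rho$, hence $j$, only up to isomorphism. An isomorphism $B\to B'$ lifts to maps $C_3\to C_3'$ and $C_4\to C_4'$, and these restrict to a map $\mathbb Z^w\to\mathbb Z^w$, multiplication by some integer $r$. The outcome is a relation $c_*[M]=r\,c_*[M']$. One would guess that $r=\pm1$, since these are the only automorphisms of $\mathbb Z^w$. But the lifts need not be isomorphisms, and once free summands may be added, $\mathbb Z^w$ has more symmetries.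

\begin{example}\label{ex:C5}
Let $\pi=\langle t\rangle$ be cyclic of order $5$, let $w=1$, let $\nu=1+t+\dots+t^4$, and let $\varepsilon\colon\mathbb Z\pi\to\mathbb Z$ be the augmentation. Define endomorphisms $\theta,\psi$ of the module $\mathbb Z\oplus\mathbb Z\pi$ by
\[
\theta(1,0)=(2,-\nu),\quad\theta(0,1)=(1,-t-t^3),\qquad
\psi(1,0)=(-2,\nu),\quad\psi(0,1)=(-1,1+t).
\]
They are well defined because $\nu$ is fixed by $\pi$. Using $(1+t)(t+t^3)=\nu-1$ and $\nu\xi=\varepsilon(\xi)\nu$ we find
\begin{align*}
\theta\psi(1,0)&=-2\,(2,-\nu)+\nu\cdot(1,-t-t^3)=(-4+5,\;2\nu-2\nu)=(1,0),\\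
\theta\psi(0,1)&=-(2,-\nu)+(1+t)\cdot(1,-t-t^3)=(-2+2,\;\nu-(\nu-1))=(0,1).
\end{align*}
So $\theta$ is a surjective endomorphism of a free abelian group of finite rank, hence an automorphism, and its component $\mathbb Z\to\mathbb Z$ is multiplication by $2$.

The source of $\theta$ is the surjection $(2,\varepsilon)\colon\mathbb Z\oplus\mathbb Z\pi\to\mathbb Z$, which is its first component. The map $1\mapsto(-2,\nu)$ splits this surjection, because $-4+5=1$. The kernel $\{(n,\xi):2n+\varepsilon(\xi)=0\}$ projects isomorphically onto the ideal $I_2$, and it equals $\psi(0\oplus\mathbb Z\pi)$, the free module on $(-1,1+t)$.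
\end{example}

For a general finite group and $r$ prime to $|\pi|$ the same surjection $(r,\varepsilon)$ splits, but its kernel $I_r$ is only projective. Multiplication by $r$ is a component of an isomorphism after adding free modules exactly when $I_r$ is stably free, that is, when $r\in U$. This condition has content: for $\pi=(\mathbb Z/5)^2$, Taylor's theorem (Theorem~\ref{thm:Taylor}) gives $|U|=4$, while $(\mathbb Z/25)^\times$ has order $20$. To carry the obstruction $[I_r]$ from $\mathbb Z^w$ to $B$ and on to $\pi_2M$, we attach in Section~\ref{sec:lattices} an invariant $s(f)\in\tilde K_0(\mathbb Z\pi)$ to suitable maps $f$ and show that it is additive in exact sequences.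

In Example~\ref{ex:C5} the multiplier $2$ has no geometric effect, because $H_4(\pi;\mathbb Z)=0$. A counterexample needs a group with three properties: $U$ is larger than $\{\pm1\}$, it acts on $H_4(\pi;\mathbb Z)$ by more than signs, and the automorphisms of $\pi$ are too few to undo this action. Proposition~\ref{prop:exponent} supplies elements of $U$, and Section~\ref{sec:B} supplies the groups.

\section{Lattices up to projectives}\label{sec:lattices}

Throughout, $\pi$ is finite, modules are left $\mathbb Z\pi$-modules, and projective and free modules are finitely generated. A \emph{lattice} is a finitely generated module that is free as an abelian group. Projective modules are lattices, and so are submodules of lattices and extensions of lattices. Finiteness of $\pi$ enters the algebra through the following fact, which says that among lattices projective modules behave like injective ones.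

\begin{lemma}\label{lem:F}
If $X$ is a lattice and $P$ is projective, then $\mathrm{Ext}^i_{\mathbb Z\pi}(X,P)=0$ for $i\ge1$. Hence every exact sequence $0\to P\to Y\to X\to0$ splits; if $Y'\subset Y$ and $Y/Y'$ is a lattice, then every map $Y'\to P$ extends to $Y$; and $H^i(\pi;P)=0$ for $i\ge1$.
\end{lemma}

\begin{proof}
Let $\pi$ act on $\mathrm{Hom}_{\mathbb Z}(\mathbb Z\pi,\mathbb Z)$ by $(hf)(\xi)=f(\xi h)$. The map $f\mapsto\sum_gf(g^{-1})g$ is a module isomorphism onto $\mathbb Z\pi$, so $\mathrm{Hom}_{\mathbb Z\pi}(-,\mathbb Z\pi)\cong\mathrm{Hom}_{\mathbb Z}(-,\mathbb Z)$ naturally. A free $\mathbb Z\pi$-resolution of $X$ is also a free $\mathbb Z$-resolution, so $\mathrm{Ext}^i_{\mathbb Z\pi}(X,\mathbb Z\pi)\cong\mathrm{Ext}^i_{\mathbb Z}(X,\mathbb Z)=0$. The vanishing passes to finite sums and summands. The consequences are the cases $i=1$, with $X=Y/Y'$ for the extension, and the case $X=\mathbb Z$.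
\end{proof}

For lattices $X,Y$ let $\underline{\mathrm{Hom}}(X,Y)$ be the group of homomorphisms modulo those that factor through a projective module, and write $f\simeq f'$ if $f-f'$ factors through a projective. Such maps form an ideal under composition, so lattices with the groups $\underline{\mathrm{Hom}}$ form a category, the \emph{stable category}. Both $k_M$ and $c_*[M]$ will be morphisms in it. For the latter we need the morphisms out of $\mathbb Z^w$. Put $\nu_w=\sum_{g\in\pi}w(g)g$ and $Y^{(w)}=\{y\in Y: gy=w(g)y\text{ for all }g\}$. In the tensor product $\mathbb Z^w\otimes_\pi L$ we use the right action $n\cdot g=w(g)n$.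

\begin{lemma}\label{lem:norm}
\begin{enumerate}
\item[(a)] For free $L$, the map $1\otimes l\mapsto\nu_wl$ is an isomorphism $\mathbb Z^w\otimes_\pi L\to L^{(w)}$, natural in $L$.
\item[(b)] For a lattice $Y$, the map $h\mapsto h(1)$ induces an isomorphism $\underline{\mathrm{Hom}}(\mathbb Z^w,Y)\cong Y^{(w)}/\nu_wY$. This group is annihilated by $|\pi|$, and $\underline{\mathrm{Hom}}(\mathbb Z^w,\mathbb Z^w)=\mathbb Z/|\pi|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map is well defined because $\nu_wg=w(g)\nu_w$. For $L=\mathbb Z\pi$ the source is $\mathbb Z$, generated by $1\otimes1$, and $\sum_ga_gg$ lies in $L^{(w)}$ if and only if $a_g=w(g)a_1$ for all $g$, so $L^{(w)}=\mathbb Z\nu_w$.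

(b) Evaluation at $1$ identifies $\mathrm{Hom}(\mathbb Z^w,Y)$ with $Y^{(w)}$. The embedding $\mathbb Z^w\to\mathbb Z\pi$, $1\mapsto\nu_w$, has a lattice as cokernel, since $\nu_w$ has a coefficient $1$. If $h$ factors as $\mathbb Z^w\to P\to Y$ with $P$ projective, then the first map extends to $\mathbb Z\pi$ by Lemma~\ref{lem:F}, and so does $h$. Thus $h\simeq0$ if and only if $h$ extends to $\mathbb Z\pi$, that is, if and only if $h(1)=\nu_wy$ for some $y\in Y$. Finally $\nu_wy=|\pi|y$ for $y\in Y^{(w)}$.
\end{proof}

\subsection*{Stable equivalences}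
We want to decide when a map $f\colon X\to Y$ of lattices is a component of an isomorphism $X\oplus L\cong Y\oplus L'$ with $L,L'$ free. Example~\ref{ex:C5} suggests completing $f$ to a surjection and looking at the kernel. Choose a projective $P$ and a map $g\colon P\to Y$ such that $(f,g)\colon X\oplus P\to Y$ is onto, with kernel $K$. Let $g'\colon P'\to Y$ be a second choice, with kernel $K'$. The projection $\ker(f,g,g')\to P'$ is onto because $(f,g)$ is onto, and its kernel is $K$. By symmetry,
\[
K\oplus P'\cong\ker(f,g,g')\cong K'\oplus P .
\]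
So $K$ is projective if and only if $K'$ is, and then $[K]-[P]=[K']-[P']$.

\begin{definition}
The map $f$ is a \emph{stable equivalence} if $K$ is projective. In that case put $s(f)=[K]-[P]\in\tilde K_0(\mathbb Z\pi)$.
\end{definition}

\begin{lemma}\label{lem:s}
All modules below are lattices.
\begin{enumerate}
\item[(a)] If $f\simeq f'$ and $f$ is a stable equivalence, then so is $f'$, and $s(f')=s(f)$.
\item[(b)] If $f\colon X\to Y$ and $h\colon Y\to W$ are stable equivalences, then so is $hf$, and $s(hf)=s(h)+s(f)$.
\item[(c)] Isomorphisms, inclusions $X\to X\oplus L$ and projections $X\oplus L\to X$ with $L$ free, and arbitrary maps between free modules are stable equivalences with $s=0$.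
\item[(d)] Let $(f_1,f_2,f_3)$ be a map from $0\to X_1\to X_2\to X_3\to0$ to $0\to Y_1\to Y_2\to Y_3\to0$, both exact. If two of the $f_i$ are stable equivalences, then so is the third, and $s(f_2)=s(f_1)+s(f_3)$.
\item[(e)] A map $f\colon X\to Y$ is a stable equivalence with $s(f)=0$ if and only if there are free modules $L,L'$ and an isomorphism $\theta\colon X\oplus L\to Y\oplus L'$ with $\mathrm{pr}_Y\,\theta|_X=f$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f'=f+ba$ with $a\colon X\to R$, $b\colon R\to Y$ and $R$ projective, and let $(f,g)$ be onto. Then $(f',g,b)=(f,g,b)\circ\kappa$ for the automorphism $\kappa(x,y,z)=(x,y,z+ax)$ of $X\oplus P\oplus R$. So $f$ and $f'$ have completions by the same projective $P\oplus R$ with isomorphic kernels.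

(b) Let $X\oplus P\to Y$ and $Y\oplus P'\to W$ be completions with projective kernels $K$ and $K'$. The composite $X\oplus P\oplus P'\to Y\oplus P'\to W$ is a completion of $hf$, and its kernel is an extension of $K'$ by $K$, hence isomorphic to $K\oplus K'$.

(c) Take $(P,K)=(0,0)$ for an isomorphism, $(L,0)$ for the inclusion and $(0,L)$ for the projection. A map $f\colon L\to L'$ of free modules is completed by $\mathrm{id}_{L'}$, and the kernel $\{(l,-fl)\}$ is isomorphic to $L$.

(d) Choose surjections $g_1\colon P_1\to Y_1$ and $g_3\colon P_3\to Y_3$ from projectives and lift $g_3$ to $\tilde g_3\colon P_3\to Y_2$. Then $(g_1,\tilde g_3)\colon P_1\oplus P_3\to Y_2$ is onto, and the completions $(f_1,g_1)$, $(f_2,g_1,\tilde g_3)$, $(f_3,g_3)$ form a map from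
\[
0\to X_1\oplus P_1\to X_2\oplus P_1\oplus P_3\to X_3\oplus P_3\to0
\]
onto the sequence of the $Y_i$. By the snake lemma the kernels form an exact sequence $0\to K_1\to K_2\to K_3\to0$ of lattices. It splits if $K_3$ is projective, and by Lemma~\ref{lem:F} also if $K_1$ is projective. If two of the $K_i$ are projective, one of these cases holds, so $K_2\cong K_1\oplus K_3$; all three modules are then projective, and the formula follows.

(e) If $\theta$ exists, then $f$ is a composite of an inclusion, an isomorphism and a projection, and (b), (c) apply. Conversely, complete $f$ with a free module $P$. The surjection $(f,g)\colon X\oplus P\to Y$ has projective kernel $K$, so it splits by Lemma~\ref{lem:F}. This gives an isomorphism $X\oplus P\cong Y\oplus K$ whose first component is $(f,g)$. Since $s(f)=0$, there is a free $L''$ with $K\oplus L''$ free. Take $L=P\oplus L''$ and $L'=K\oplus L''$.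
\end{proof}

\subsection*{Dimension shift}
To move $j\colon B\to Z$ up to degree $4$ without losing information we need one more tool.

\begin{lemma}\label{lem:shift}
Let $0\to X'\to P\to X\to0$ and $0\to Y'\to P'\to Y\to0$ be exact sequences of lattices with $P,P'$ projective. Lifting $h\colon X\to Y$ to $\tilde h\colon P\to P'$ and restricting to $h'\colon X'\to Y'$ defines an injective homomorphism $\underline{\mathrm{Hom}}(X,Y)\to\underline{\mathrm{Hom}}(X',Y')$.
\end{lemma}

\begin{proof}
Two lifts of $h$ differ by a map $P\to Y'$, whose restriction to $X'$ factors through $P$. So the class of $h'$ depends only on $h$, and it is additive in $h$. If $h$ factors as $X\to R\to Y$ with $R$ projective, lift $R\to Y$ to $R\to P'$; the composite $P\to X\to R\to P'$ is a lift of $h$ that vanishes on $X'$, so $h'\simeq0$. Conversely, suppose $h'=ba$ with $a\colon X'\to R$, $b\colon R\to Y'$ and $R$ projective. Since $P/X'=X$ is a lattice, $a$ extends to $\bar a\colon P\to R$. Then $\tilde h-b\bar a$ is a lift of $h$ that vanishes on $X'$. It induces a map $X\to P'$ through which $h$ factors, so $h\simeq0$.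
\end{proof}

\section{The Swan homomorphism}\label{sec:swan}

We now compute $s$ for the multiplication maps $r\colon\mathbb Z^w\to\mathbb Z^w$. It is convenient to express the result through the finite module $\mathbb Z^w/r$, because classes of finite modules are easy to manipulate.

\begin{lemma}\label{lem:coprime}
Let $T$ be a finite module of order prime to $|\pi|$. The kernel $P_1$ of any surjection $P_0\to T$ from a projective module is projective, and the class $[T]=[P_0]-[P_1]\in K_0(\mathbb Z\pi)$ does not depend on the surjection. It is additive on exact sequences of such modules and commutes with restriction to, and induction from, subgroups of $\pi$.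
\end{lemma}

\begin{proof}
Let $\pi$ act on $\mathbb Z\pi\otimes_{\mathbb Z}T$ through the left factor. Since $|\pi|$ is invertible on $T$, we have maps
\[
T\to\mathbb Z\pi\otimes_{\mathbb Z}T,\quad y\mapsto\frac1{|\pi|}\sum_gg\otimes g^{-1}y,\qquad\qquad\mathbb Z\pi\otimes_{\mathbb Z}T\to T,\quad g\otimes y\mapsto gy .
\]
The first is equivariant by the substitution $g=hg'$, the second is equivariant by definition, and their composite is the identity of $T$. Tensoring a presentation $0\to\mathbb Z^a\to\mathbb Z^a\to T\to0$ of abelian groups with $\mathbb Z\pi$ shows that $\mathrm{Ext}^2_{\mathbb Z\pi}(\mathbb Z\pi\otimes_{\mathbb Z}T,-)=0$. The same holds for the summand $T$, so $\mathrm{Ext}^1_{\mathbb Z\pi}(P_1,-)=0$ and $P_1$ is projective. Independence of the surjection is Schanuel's lemma, and additivity is the horseshoe lemma. Restriction and induction are exact and preserve projectives, because $\mathbb Z\pi$ is free over the group ring of a subgroup.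
\end{proof}

\begin{proposition}\label{prop:swan}
Multiplication by an integer $r$ on $\mathbb Z^w$ is a stable equivalence if and only if $r$ is prime to $|\pi|$. The rule $\sigma_w(r)=s(r)$ defines a homomorphism $\sigma_w\colon(\mathbb Z/|\pi|)^\times\to\tilde K_0(\mathbb Z\pi)$ with $\sigma_w(-1)=0$ and $\sigma_w(r)=-[\mathbb Z^w/r]$ for $r\ge1$. For $w=1$ it is the map $\sigma(r)=[I_r]$ of the introduction, and $\ker\sigma_w=U$ for every $w$.
\end{proposition}

\begin{proof}
Suppose $r$ is a stable equivalence. A completion $(r,g)\colon\mathbb Z^w\oplus P\to\mathbb Z^w$ has projective kernel, so by Lemma~\ref{lem:F} it has a section $(a,\gamma)$ with $a\in\mathbb Z$ and $\gamma\colon\mathbb Z^w\to P$. Then $ra+g\gamma=1$, and $g\gamma\equiv0\pmod{|\pi|}$ by Lemma~\ref{lem:norm}(b). So $r$ is a unit modulo $|\pi|$.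

Conversely, let $r\ge1$ be prime to $|\pi|$, and complete $r$ by $\varepsilon_w\colon\mathbb Z\pi\to\mathbb Z^w$, $g\mapsto w(g)$. The kernel $\{(n,\xi):rn+\varepsilon_w(\xi)=0\}$ projects isomorphically onto $I=\ker(\mathbb Z\pi\to\mathbb Z^w/r)$, which is projective by Lemma~\ref{lem:coprime}. So $r$ is a stable equivalence with $s(r)=[I]-[\mathbb Z\pi]=-[\mathbb Z^w/r]$. For $w=1$ we have $I=I_r$, and $s(r)=[I_r]$ in $\tilde K_0(\mathbb Z\pi)$. Integers congruent modulo $|\pi|$ are equal in the stable category by Lemma~\ref{lem:norm}(b). So by Lemma~\ref{lem:s}(a) every integer prime to $|\pi|$ is a stable equivalence and $s(r)$ depends only on $r$ modulo $|\pi|$. Parts (b) and (c) of that lemma show that $\sigma_w$ is a homomorphism and that $\sigma_w(-1)=0$.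

Finally, pulling modules back along the ring automorphism $g\mapsto w(g)g$ of $\mathbb Z\pi$ preserves exact sequences, projective modules and free modules, and it turns $\mathbb Z/r$ into $\mathbb Z^w/r$. It therefore induces an automorphism of $\tilde K_0(\mathbb Z\pi)$ that takes $\sigma(r)$ to $\sigma_w(r)$.
\end{proof}

For the examples we need elements of $U$ other than $\pm1$. For cyclic groups the generator $1+t$ of $I_2$ in Example~\ref{ex:C5} generalizes and shows that $\sigma=0$. Artin's induction theorem expresses $|\pi|$ times the trivial representation through representations induced from cyclic subgroups, which suggests $|\pi|\sigma=0$. The difficulty is that Artin's relation holds over $\mathbb Q$ only, so we must show that the class of $X/rX$ depends only on $\mathbb Q\otimes X$.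

\begin{proposition}\label{prop:exponent}
We have $|\pi|\cdot\sigma(r)=0$ for all $r$. Hence $a^{|\pi|}\in U$ for every integer $a$ prime to $|\pi|$.
\end{proposition}

\begin{proof}
Fix $r\ge1$ prime to $|\pi|$. We show that $|\pi|\cdot[\mathbb Z/r]=0$ in $K_0(\mathbb Z\pi)$. The second statement follows from $\sigma(a^{|\pi|})=|\pi|\sigma(a)$.

\emph{Step 1: $[\mathbb Z/r]=0$ in $K_0(\mathbb ZC)$ for every cyclic subgroup $C=\langle t\rangle$.} Let $m=|C|$ and $\xi=1+t+\dots+t^{r-1}$. Over $\mathbb C$, multiplication by $\xi$ on the group ring is diagonalizable with eigenvalues $\chi(\xi)$, where $\chi$ runs over the characters of $C$. The trivial character gives $r$, and the character with $\chi(t)=\zeta\ne1$ gives $(\zeta^r-1)/(\zeta-1)$. Since $r$ is prime to $m$, the map $\zeta\mapsto\zeta^r$ permutes the $m$-th roots of unity different from $1$, so the product of the latter eigenvalues is $1$. Thus multiplication by $\xi$ on $\mathbb ZC$ has determinant $r$; it is injective, and $\mathbb ZC/\xi\mathbb ZC$ has order $r$. The augmentation sends $\xi$ to $r$ and induces a surjection $\mathbb ZC/\xi\mathbb ZC\to\mathbb Z/r$,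 which is bijective by counting. Hence $[\mathbb Z/r]=[\mathbb ZC]-[\mathbb ZC]=0$.

\emph{Step 2: for a lattice $X$, the class $[X/rX]\in K_0(\mathbb Z\pi)$ depends only on the $\mathbb Q\pi$-module $\mathbb Q\otimes X$.} If $\mathbb Q\otimes X\cong\mathbb Q\otimes X'$, then after scaling we may assume that $X'\subset X$ with finite quotient $T$. The snake lemma for multiplication by $r$ gives an exact sequence
\[
0\to T[r]\to X'/rX'\to X/rX\to T/rT\to0,
\]
where $T[r]$ is the kernel of $r$ on $T$. The order of $T$ need not be prime to $|\pi|$, so let $T_{(r)}\subset T$ be the submodule of elements killed by a power of $r$. Its order is prime to $|\pi|$, and $r$ is invertible on the complementary summand of $T$. Hence $0\to T[r]\to T_{(r)}\xrightarrow{\,r\,}T_{(r)}\to T/rT\to0$ is exact, which gives $[T[r]]=[T/rT]$, and then $[X'/rX']=[X/rX]$. Every finitely generated $\mathbb Q\pi$-module contains a lattice that spans it, and $X\mapsto[X/rX]$ is additive on direct sums. We obtain a homomorphism $\Psi\colon K_0(\mathbb Q\pi)\to K_0(\mathbb Z\pi)$ with $\Psi[\mathbb Q]=[\mathbb Z/r]$. For $C\le\pi$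 cyclic, the lattice $\mathrm{Ind}_C^\pi\mathbb Z$ and Step 1 give $\Psi[\mathrm{Ind}_C^\pi\mathbb Q]=\mathrm{Ind}_C^\pi[\mathbb Z/r]=0$.

\emph{Step 3 (Artin's theorem): $|\pi|\cdot1_\pi=\sum_Ca_C\,\mathrm{Ind}_C^\pi1_C$ with $a_C\in\mathbb Z$, the sum running over the cyclic subgroups.} Let $\eta_C$ be the function on $C$ with value $|C|$ on generators of $C$ and $0$ elsewhere. The formula for induced class functions gives
\[
(\mathrm{Ind}_C^\pi\eta_C)(x)=\frac1{|C|}\sum_{y\in\pi,\ yxy^{-1}\in C}\eta_C(yxy^{-1})=\#\{y\in\pi: yxy^{-1}\text{ generates }C\}.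
\]
For given $x$, each $y\in\pi$ is counted for exactly one $C$, so $\sum_C\mathrm{Ind}_C^\pi\eta_C=|\pi|\cdot1_\pi$. The same identity for the group $C$ reads $\eta_C=|C|\cdot1_C-\sum_{C'<C}\mathrm{Ind}_{C'}^C\eta_{C'}$. By induction on $|C|$, each $\eta_C$ is an integral combination of the characters $\mathrm{Ind}_{C'}^C1_{C'}$ with $C'\le C$, and the claim follows. Rational representations are determined by their characters, so the relation holds in $K_0(\mathbb Q\pi)$. Applying $\Psi$ gives $|\pi|\cdot[\mathbb Z/r]=0$.
\end{proof}

\section{The chain complex of a $4$-manifold}\label{sec:chains}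

Let $M$ be a closed connected $4$-manifold with finite fundamental group $\pi$ and orientation character $w$. We now make the picture of Section~\ref{sec:idea} precise.

\subsection*{A complex of length four}
The manifold $M$ is homotopy equivalent to a finite CW complex $\mathcal X$ (by Kirby--Siebenmann; for smooth $M$, by triangulation). Let $E_*$ be the cellular chain complex of the universal cover of $\mathcal X$. Since $\pi$ is finite, $\tilde M$ is a closed simply connected $4$-manifold. By Poincar\'e duality, universal coefficients and the Hurewicz theorem, $E_*$ has homology $H_0=\mathbb Z$, $H_1=H_3=0$, $H_4=\mathbb Z^w$ and $H_i=0$ for $i>4$, and $H_2=\pi_2M$ is a lattice. The complex $\mathcal X$ may have cells of dimension above $4$, which we remove algebraically.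

\begin{lemma}\label{lem:C}
The complex $E_*$ is chain homotopy equivalent to a complex $C_*$ of free modules concentrated in degrees $0,\dots,4$.
\end{lemma}

\begin{proof}
Let $B_i=\operatorname{im}(E_{i+1}\to E_i)$, a lattice, which is zero for large $i$. For $i\ge5$ the sequence $0\to B_i\to E_i\to B_{i-1}\to0$ is exact. If $B_i$ is stably free, the sequence splits by Lemma~\ref{lem:F}, and $B_{i-1}\oplus B_i\cong E_i$ shows that $B_{i-1}$ is stably free. By downward induction $B_4$ is stably free. The quotient $E_4/B_4$ is an extension of $B_3$ by $H_4=\mathbb Z^w$, hence a lattice, and the same argument shows that it is stably free. The quotient map from $E_*$ to $E_4/B_4\to E_3\to\dots\to E_0$ is a homology isomorphism between bounded complexes of projectives, hence a chain homotopy equivalence. Adding the identity map $L\to L$ of a suitable free module in degrees $4$ and $3$ makes the top term free.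
\end{proof}

Fix such a $C_*$ with differentials $d_i$, identify its homology with that of $\tilde M$, and put
\[
Z=\ker d_2,\qquad B=\operatorname{im}d_3,\qquad D=\operatorname{im}d_4=\ker d_3,\qquad\Pi=\pi_2M .
\]
We have exact sequences of lattices
\begin{gather}
0\to B\xrightarrow{\ j\ }Z\xrightarrow{\ \rho\ }\Pi\to0,\label{eq:mid}\\
0\to\mathbb Z^w\to C_4\to D\to0,\qquad0\to D\to C_3\to B\to0,\label{eq:top}\\
0\to Z\to C_2\to C_1\to C_0\to\mathbb Z\to0.\label{eq:bottom}
\end{gather}
Let $F_*\to\mathbb Z$ be the cellular chain complex of the universal cover of a CW model of $B\pi$ with finite skeleta. It is a resolution by free modules. Put $Z_iF=\ker(F_i\to F_{i-1})$. Then $0\to Z_2F\to F_2\to F_1\to F_0\to\mathbb Z\to0$ is a sequence of the same form as \eqref{eq:bottom}.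

\subsection*{Comparison maps}
To compare invariants of two manifolds we need a canonical way to compare their modules $Z$. Consider two sequences of the form \eqref{eq:bottom}, with terms $Z,C_i$ and $Z',C_i'$; either of them may come from $F_*$. Since the $C_i$ are free, there are maps $f_i\colon C_i\to C_i'$ for $i\le2$ that commute with the differentials and cover $\mathrm{id}_{\mathbb Z}$. The restriction $u\colon Z\to Z'$ of $f_2$ is called a \emph{comparison map}.

\begin{lemma}\label{lem:comparison}
Any two comparison maps $Z\to Z'$ are equal in the stable category. Composites of comparison maps are comparison maps, comparison maps are isomorphisms in the stable category, and they are stable equivalences with $s=0$.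
\end{lemma}

\begin{proof}
Let $f_i$ and $g_i$ be two choices. By exactness there are $h_0\colon C_0\to C_1'$ with $dh_0=f_0-g_0$ and $h_1\colon C_1\to C_2'$ with $dh_1=f_1-g_1-h_0d$. Then $d(f_2-g_2-h_1d)=(f_1-g_1)d-(f_1-g_1-h_0d)d=0$, so $f_2-g_2-h_1d$ maps $C_2$ to $Z'$. On $Z$ it equals $f_2-g_2$, which therefore factors through $C_2$. Composites of chain maps over $\mathrm{id}_{\mathbb Z}$ are of the same kind, and identities are comparison maps, so by uniqueness comparison maps $Z\to Z'$ and $Z'\to Z$ are mutually inverse in the stable category. Finally, cut \eqref{eq:bottom} into three short exact sequences with free middle terms. Starting from $s(\mathrm{id}_{\mathbb Z})=0$ and using $s(f_i)=0$ from Lemma~\ref{lem:s}(c), three applications of Lemma~\ref{lem:s}(d) give the last claim.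
\end{proof}

\subsection*{The $k$-invariant}
Attach cells of dimension at least $4$ to $\mathcal X$ to kill the homotopy groups $\pi_i$ for $i\ge3$. The result is the Postnikov $2$-type $P_2M$, and the map $P_2M\to B\pi$, converted into a fibration, has fiber $K(\pi_2M,2)$. Up to a sign that depends only on conventions, $k_M\in H^3(\pi;\pi_2M)$ is the primary obstruction to a section of this fibration.

For a lattice $Y$, a cocycle $F_3\to Y$ is a map that vanishes on $\operatorname{im}(F_4\to F_3)=Z_3F$, that is, a map $Z_2F\to Y$. It is a coboundary if and only if it extends to $F_2$. Since $F_2/Z_2F\subset F_1$ is a lattice, Lemma~\ref{lem:F} shows that this happens if and only if the map factors through a projective. Thus $H^3(\pi;Y)=\underline{\mathrm{Hom}}(Z_2F,Y)$, naturally in $Y$.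

\begin{lemma}\label{lem:k}
Let $\beta\colon Z_2F\to Z$ be a comparison map. Up to a sign that depends only on conventions, $k_M=[\rho\beta]$. Consequently, if $M'$ is a second manifold with the same $(\pi,w)$, if $u\colon Z\to Z'$ is a comparison map and $f\colon\Pi\to\Pi'$ is a homomorphism, then
\begin{equation}\label{eq:k}
f_*k_M=k_{M'}\iff f\rho\simeq\rho'u .
\end{equation}
\end{lemma}

\begin{proof}
The fiber is simply connected, so a section over the $2$-skeleton $B\pi^{(2)}$ exists, and the obstruction class does not depend on it. Since $P_2M$ and $\mathcal X$ have the same $2$-skeleton, such a section is, up to homotopy, a cellular map $\gamma\colon B\pi^{(2)}\to\mathcal X$ that induces the given identification of fundamental groups. It lifts to an equivariant map $\tilde\gamma$ of universal covers, which induces maps $\tilde\gamma_i\colon F_i\to E_i$ for $i\le2$ commuting with the differentials and covering $\mathrm{id}_{\mathbb Z}$. The obstruction cocycle assigns to a $3$-cell $\tilde e$ of the universal cover of $B\pi$ the class in $\pi_2(P_2M)=\pi_2M=H_2(E_*)$ of its attaching map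 composed with $\tilde\gamma$. The attaching map has Hurewicz image $d_3\tilde e\in Z_2F$, the second homology of the universal cover of $B\pi^{(2)}$. So the cocycle is $\tilde e\mapsto[\tilde\gamma_2d_3\tilde e]$. Let $\kappa\colon E_*\to C_*$ be the chain equivalence through which the homology of $C_*$ was identified. The restriction of $\kappa_2\tilde\gamma_2$ to $Z_2F$ is a comparison map $\beta$, and the cocycle corresponds to $\rho\beta\colon Z_2F\to\Pi$. By Lemma~\ref{lem:comparison} the class $[\rho\beta]$ is the same for every comparison map.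

Now $u\beta$ is a comparison map $Z_2F\to Z'$, so $f_*k_M=k_{M'}$ means $f\rho\beta\simeq\rho'u\beta$, the sign being the same on both sides. Since $\beta$ is an isomorphism in the stable category, it can be canceled.
\end{proof}

\subsection*{The fundamental class}
The groups $H_*(M;\mathbb Z^w)$ are the homology of $\mathbb Z^w\otimes_\pi C_*$, which Lemma~\ref{lem:norm}(a) identifies with $C_*^{(w)}$. Hence
\[
H_4(M;\mathbb Z^w)\cong(\ker d_4)^{(w)}=\ker d_4\cong\mathbb Z^w .
\]
Write $[M]=[1\otimes m]$ with $m\in C_4$. Then $z=\nu_wm$ generates $\ker d_4$, and we use $1\mapsto z$ as the first map in \eqref{eq:top}. In the complex $F_*^{(w)}$ the $4$-cycles are $(Z_4F)^{(w)}$, and the $4$-boundaries are $d(\nu_wF_5)=\nu_w(dF_5)=\nu_wZ_4F$. With Lemma~\ref{lem:norm}(b) we get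
\begin{equation}\label{eq:H4}
H_4(\pi;\mathbb Z^w)\cong(Z_4F)^{(w)}/\nu_wZ_4F\cong\underline{\mathrm{Hom}}(\mathbb Z^w,Z_4F),
\end{equation}
where the class of a cycle $1\otimes y$ corresponds to the map $1\mapsto\nu_wy$. In particular $|\pi|$ annihilates $H_4(\pi;\mathbb Z^w)$.

Apply Lemma~\ref{lem:shift} twice: first to $0\to D\to C_3\to B\to0$ and $0\to Z_3F\to F_3\to Z_2F\to0$, then to $0\to\mathbb Z^w\to C_4\to D\to0$ and $0\to Z_4F\to F_4\to Z_3F\to0$. This gives an injection
\[
\Phi\colon\underline{\mathrm{Hom}}(B,Z_2F)\longrightarrow\underline{\mathrm{Hom}}(\mathbb Z^w,Z_4F)\cong H_4(\pi;\mathbb Z^w).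
\]
To compute $\Phi(h)$, lift $h$ to compatible maps $C_3\to F_3$ and $C_4\to F_4$ and evaluate the latter on $z$. A cellular map $\mathcal X\to B\pi$ representing $c$, composed with a chain equivalence $C_*\to E_*$ inverse to $\kappa$, gives a chain map $c_i\colon C_i\to F_i$ over $\mathrm{id}_{\mathbb Z}$ with $c_*[M]=[1\otimes c_4m]$. The restriction $\alpha\colon Z\to Z_2F$ of $c_2$ is a comparison map, and $c_3,c_4$ are lifts of $\alpha j$. Since $c_4(z)=\nu_wc_4(m)$, the description of \eqref{eq:H4} gives
\begin{equation}\label{eq:fund}
\Phi(\alpha j)=c_*[M].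
\end{equation}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $M,M'$ be two manifolds with the same $(\pi,w)$, and mark the data of $M'$ by primes. A \emph{ladder} $(r,v)$ is a commutative diagram
\[
\begin{array}{ccccccccccc}
0&\to&\mathbb Z^w&\to&C_4&\to&C_3&\to&B&\to&0\\[2pt]
&&\big\downarrow{\scriptstyle r}&&\big\downarrow{\scriptstyle v_4}&&\big\downarrow{\scriptstyle v_3}&&\big\downarrow{\scriptstyle v}&&\\[2pt]
0&\to&\mathbb Z^w&\to&C_4'&\to&C_3'&\to&B'&\to&0
\end{array}
\]
with $r\in\mathbb Z$, so that $v_4(z)=rz'$. The next lemma translates between the two ends of a ladder.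

\begin{lemma}\label{lem:ladder}
Every integer $r$ and every map $v\colon B\to B'$ occurs in some ladder. Let $(r,v)$ be a ladder and $u\colon Z\to Z'$ a comparison map.
\begin{enumerate}
\item[(a)] $uj\simeq j'v$ if and only if $c_*[M]=r\,c_*[M']$.
\item[(b)] $v$ is a stable equivalence if and only if $r$ is prime to $|\pi|$, and then $s(v)=\sigma_w(r)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Given $r$, the map $z\mapsto rz'$ into $C_4'$ extends to $v_4\colon C_4\to C_4'$ by Lemma~\ref{lem:F}, because $D$ is a lattice. It induces a map $D\to D'\subset C_3'$, which extends to $v_3\colon C_3\to C_3'$ because $B$ is a lattice, and $v_3$ induces $v$. Given $v$, lift it to $v_3$, restrict $v_3$ to $D\to D'$, and lift this to $v_4$, using that $C_3$ and $C_4$ are free. The restriction of $v_4$ to $\mathbb Zz\to\mathbb Zz'$ is multiplication by some integer.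

(a) By Lemma~\ref{lem:comparison}, $\alpha'$ is an isomorphism in the stable category and $\alpha'u\simeq\alpha$. So $uj\simeq j'v$ is equivalent to $\alpha j\simeq\alpha'j'v$ and, since $\Phi$ is injective, to $\Phi(\alpha j)=\Phi(\alpha'j'v)$. The left side is $c_*[M]$ by \eqref{eq:fund}. On the right side use the lifts $c_3'v_3$ and $c_4'v_4$. They send $z$ to $r\,c_4'(z')$, which represents $r\,c_*[M']$.

(b) Let $v_D\colon D\to D'$ be the map induced by the ladder. The maps $v_4$ and $v_3$ are stable equivalences with $s=0$ by Lemma~\ref{lem:s}(c). Lemma~\ref{lem:s}(d), applied to the two sequences \eqref{eq:top}, shows that $r$, $v_D$ and $v$ are stable equivalences simultaneously, and that then $s(r)+s(v_D)=0=s(v_D)+s(v)$. Now use Proposition~\ref{prop:swan}.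
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\iota_i\colon\pi_1M_i\to\pi$ be the chosen identifications. For $\varphi\in\mathrm{Aut}(\pi,w)$, replacing $\iota_2$ by $\varphi\iota_2$ keeps the orientation character $w$ and replaces $c_*[M_2]$ by $\varphi_*c_*[M_2]$. An isomorphism of stabilized $2$-types covers an isomorphism $\psi\colon\pi_1M_1\to\pi_1M_2$, and for $\varphi=\iota_1\psi^{-1}\iota_2^{-1}\in\mathrm{Aut}(\pi,w)$ this replacement turns $\psi$ into the identity of $\pi$. So it suffices to prove, for $M=M_1$ and $M'=M_2$: there is a $\mathbb Z\pi$-linear isomorphism $\theta\colon\Pi\oplus L\to\Pi'\oplus L'$ with $L,L'$ free and $\theta_*(k_M,0)=(k_{M'},0)$ if and only if $c_*[M]=r\,c_*[M']$ for some $r\in U$.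

Fix a comparison map $u\colon Z\to Z'$. In both directions the goal is a commutative diagram
\begin{equation}\label{eq:diagram}
\begin{array}{ccccccccc}
0&\to&B&\xrightarrow{\ j\ }&Z&\xrightarrow{\ \rho\ }&\Pi&\to&0\\[2pt]
&&\big\downarrow{\scriptstyle v}&&\big\downarrow{\scriptstyle u_1}&&\big\downarrow{\scriptstyle f}&&\\[2pt]
0&\to&B'&\xrightarrow{\ j'\ }&Z'&\xrightarrow{\ \rho'\ }&\Pi'&\to&0
\end{array}
\end{equation}
with $u_1\simeq u$. The hypothesis makes one square commute in the stable category only, which is not enough to induce the third map; the remedy is to correct $u$ within its class. In such a diagram $u_1$ is a stable equivalence with $s(u_1)=0$ by Lemmas~\ref{lem:comparison} and~\ref{lem:s}(a). By Lemma~\ref{lem:s}(d), $v$ is then a stable equivalence with $s(v)=0$ if and only if $f$ is a stable equivalence with $s(f)=0$.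

Suppose $c_*[M]=r\,c_*[M']$ with $r\in U=\ker\sigma_w$, and represent $r$ by an integer. Take a ladder $(r,v)$. By Lemma~\ref{lem:ladder}, $v$ is a stable equivalence with $s(v)=0$, and $uj-j'v=ba$ for maps $a\colon B\to P$ and $b\colon P\to Z'$ with $P$ projective. Since $Z/B=\Pi$ is a lattice, $a$ extends to $\bar a\colon Z\to P$. Put $u_1=u-b\bar a$. Then $u_1j=j'v$, so $u_1$ induces a map $f$ completing \eqref{eq:diagram}. Thus $f$ is a stable equivalence with $s(f)=0$, and $f\rho=\rho'u_1\simeq\rho'u$ gives $f_*k_M=k_{M'}$ by \eqref{eq:k}. Lemma~\ref{lem:s}(e) provides an isomorphism $\theta\colon\Pi\oplus L\to\Pi'\oplus L'$ with $\mathrm{pr}_{\Pi'}\theta|_\Pi=f$. The component of $\theta_*(k_M,0)$ in $H^3(\pi;\Pi')$ is $f_*k_M=k_{M'}$, and $H^3(\pi;L')=0$ by Lemma~\ref{lem:F}. So $\theta_*(k_M,0)=(k_{M'},0)$.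

Conversely, let $\theta$ be given and put $f=\mathrm{pr}_{\Pi'}\theta|_\Pi$. Then $f_*k_M=k_{M'}$, and $f$ is a stable equivalence with $s(f)=0$ by Lemma~\ref{lem:s}(e). By \eqref{eq:k}, $f\rho-\rho'u=ba$ for maps $a\colon Z\to P$ and $b\colon P\to\Pi'$ with $P$ projective. Lift $b$ to $\tilde b\colon P\to Z'$ and put $u_1=u+\tilde ba$. Then $\rho'u_1=f\rho$, so $u_1$ restricts to a map $v$ completing \eqref{eq:diagram}. Thus $v$ is a stable equivalence with $s(v)=0$, and $uj\simeq u_1j=j'v$. Take a ladder $(r,v)$. By Lemma~\ref{lem:ladder}, $r$ is prime to $|\pi|$, $\sigma_w(r)=s(v)=0$, and $c_*[M]=r\,c_*[M']$.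
\end{proof}

\section{Realizing homology classes}\label{sec:realize}

\begin{lemma}\label{lem:realize}
Every $x\in H_4(\pi;\mathbb Z^w)$ equals $c_*[M]$ for a closed connected smooth $4$-manifold $M$ with fundamental group $\pi$ and orientation character $w$.
\end{lemma}

\begin{proof}
Let $\Omega_n^{SO}(B\pi;w)$ be the $w$-twisted oriented bordism group of closed smooth $n$-manifolds $M_0$ with a map $f\colon M_0\to B\pi$ and an isomorphism from the orientation local system of $M_0$ to $f^*\mathbb Z^w$. Such an $M_0$ has $w_1M_0=f^*w$ and a fundamental class in $H_n(M_0;f^*\mathbb Z^w)$, and $f_*[M_0]$ depends only on the bordism class. In the Atiyah--Hirzebruch spectral sequence $H_i(\pi;\Omega_j^{SO}\otimes\mathbb Z^w)\Rightarrow\Omega^{SO}_{i+j}(B\pi;w)$ the differentials leaving $H_4(\pi;\mathbb Z^w)$ land in the rows $j=1,2,3$, which vanish because $\Omega^{SO}_1=\Omega^{SO}_2=\Omega^{SO}_3=0$. So $x=f_*[M_0]$ for some $(M_0,f)$. We improve $M_0$ without changing its bordism class.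

Adding $S^4$ if $M_0$ is empty and forming connected sums of the components makes $M_0$ connected. For each $g$ in a generating set of $\pi$ take the $S^3$-bundle over $S^1$ that bounds a $D^4$-bundle, orientable if $w(g)=1$ and nonorientable otherwise, and map it to $B\pi$ through a loop representing $g$. It is null-bordant, and connected sum with these bundles makes $f$ surjective on $\pi_1$. The kernel of $\pi_1M_0\to\pi$ has finite index in a finitely generated group, so it is finitely generated. Represent generators by disjoint embedded circles, which is possible by general position. Since $w_1M_0=f^*w$ vanishes on the kernel, the normal bundles of the circles are orientable, hence trivial. Surgery replaces each neighborhood $S^1\times D^3$ by $D^2\times S^2$. Removing circles from a $4$-manifold does not change $\pi_1$, and the new pieces kill exactly the normal closure of the circles, so the result $M$ has fundamental group $\pi$. The map $f$ extends over the trace $W$ of the surgeries because it is null-homotopic on each circle. Since $\pi_1M_0\to\pi_1W$ is onto, $w_1W$ is still pulled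 back from $w$, and $W$ is a twisted oriented bordism from $M_0$ to $M$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:criterion}]
Let $rx\notin\pm\mathrm{Aut}(\pi,w)x$ with $r\in U$. Realize $rx$ and $x$ by smooth manifolds, which have $KS=0$. Their $2$-types are stably isomorphic by Theorem~\ref{thm:A}, and they are not $\mathbb{CP}^2$-stably homeomorphic by Theorem~\ref{thm:KT}. Conversely, let $M_1,M_2$ show that $\lambda$ is needed. Theorem~\ref{thm:A} gives $c_*[M_1]=rx$ with $r\in U$ and $x=\varphi_*c_*[M_2]$, and Theorem~\ref{thm:KT} gives $rx\notin\pm\mathrm{Aut}(\pi,w)c_*[M_2]=\pm\mathrm{Aut}(\pi,w)x$.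
\end{proof}

\section{Groups with a rigid quotient}\label{sec:B}

We look for groups with $p$-torsion in $H_4(\pi;\mathbb Z)$, and begin with products of two cyclic groups. Recall that $H_i(\mathbb Z/m;\mathbb Z)$ is $\mathbb Z$ for $i=0$, cyclic of order $m$ for odd $i$, and zero for even $i>0$. Recall also that $H^2(\mathbb Z/m;\mathbb Z)\cong\mathrm{Hom}(\mathbb Z/m,\mathbb Q/\mathbb Z)$ naturally, and that the square of a generator of this group generates $H^4(\mathbb Z/m;\mathbb Z)$.

\begin{lemma}\label{lem:kunneth}
Write $H_i=H_i(\mathbb Z/m;\mathbb Z)$. Then $H_4((\mathbb Z/m)^2;\mathbb Z)=V_1\oplus V_2$ with $V_1=H_1\otimes H_3$ and $V_2=H_3\otimes H_1$, both cyclic of order $m$. The automorphism $(y_1,y_2)\mapsto(k_1y_1,k_2y_2)$ acts on $V_1$ by $k_1k_2^2$ and on $V_2$ by $k_1^2k_2$. The swap $(y_1,y_2)\mapsto(y_2,y_1)$ interchanges $V_1$ and $V_2$.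
\end{lemma}

\begin{proof}
In the K\"unneth formula the terms $H_i\otimes H_{4-i}$ vanish for $i=0,2,4$ since $H_2=H_4=0$. The terms $\mathrm{Tor}(H_i,H_{3-i})$ vanish since each involves $H_0=\mathbb Z$ or $H_2=0$. So the cross product is an isomorphism from $V_1\oplus V_2$; it is natural, and the swap sends $y\times y'$ to $\pm\,y'\times y$. Multiplication by $k$ on $\mathbb Z/m$ acts by $k$ on $H_1$ and on $H^2$, hence by $k^2$ on $H^4\cong\mathrm{Ext}(H_3,\mathbb Z)$ and on $H_3$.
\end{proof}

\begin{example}
For $\pi=(\mathbb Z/5)^2$ we have $H_4(\pi;\mathbb Z)\cong(\mathbb Z/5)^2$, and the scalar automorphism $k$ of $\pi$ acts on it by $k^3$. Cubing permutes the units modulo $5$; for instance $3^3\equiv2$. So $rx\in\mathrm{Aut}(\pi)x$ for all $x$ and all units $r$, and $\lambda$ is not needed for $(\pi,1)$ by Corollary~\ref{cor:criterion}.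
\end{example}

The homology in this example is what we want, but there are too many automorphisms. The remedy is to extend $(\mathbb Z/q)^2$ by a group of coprime order that adds nothing to $H_4$ and on which the two generators act in recognizably different ways.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Primes $\ell\equiv1\pmod q$ exist by Dirichlet's theorem. Since the action is faithful, a generator of $\mathbb Z/q$ acts on $\mathbb Z/\ell$ by an element $\zeta\in\mathbb F_\ell^\times$ of order $q$. So $\pi=N\rtimes A$ with $N=\langle a_1,a_2\rangle\cong(\mathbb Z/\ell)^2$ and $A=\langle b_1,b_2\rangle\cong(\mathbb Z/q)^2$, where $b_ia_ib_i^{-1}=a_i^\zeta$ and $b_i$ commutes with $a_{i'}$ for $i\ne i'$.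

\emph{Step 1: the projection $\pi\to A$ induces an isomorphism on $H_4(-;\mathbb Z)$.} The group $H_4(\pi;\mathbb Z)$ is annihilated by $|\pi|=q^2\ell^2$, so it is the sum of its $p$-part and its $\ell$-part. Use the Lyndon--Hochschild--Serre spectral sequence $H_i(A;H_j(N;R))\Rightarrow H_{i+j}(\pi;R)$. For $R=\mathbb Z_{(p)}$ the rows $j>0$ vanish, because $|N|$ is invertible in $R$. So the projection identifies the $p$-part with $H_4(A;\mathbb Z)=V_1\oplus V_2\cong(\mathbb Z/q)^2$. For $R=\mathbb Z_{(\ell)}$ the columns $i>0$ vanish, so the $\ell$-part is the group of coinvariants $H_4(N;\mathbb Z)_A$. By Lemma~\ref{lem:kunneth} with $(k_1,k_2)=(\zeta,1)$, the element $b_1$ acts on the two summands $\mathbb Z/\ell$ of $H_4(N;\mathbb Z)$ by $\zeta$ and $\zeta^2$. Since $\zeta$ has order $q>2$, both $\zeta-1$ and $\zeta^2-1$ are units in $\mathbb F_\ell$, and the coinvariants vanish.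

\emph{Step 2: every $\varphi\in\mathrm{Aut}(\pi)$ acts on $V_1\oplus V_2$ as the identity or interchanges $V_1$ and $V_2$.} The automorphism $\varphi$ preserves the normal Sylow $\ell$-subgroup $N$ and induces an automorphism $\bar\varphi$ of $\pi/N=A$. As an $\mathbb F_\ell[A]$-module under conjugation, $N$ is the sum of the characters $\chi_1,\chi_2\colon A\to\mathbb F_\ell^\times$ with $\chi_i(b_i)=\zeta$ and $\chi_i(b_{i'})=1$ for $i'\ne i$. The identity $\varphi(bab^{-1})=\varphi(b)\varphi(a)\varphi(b)^{-1}$ says that $\varphi|_N$ is an isomorphism from $N$ to the module $\bar\varphi^*N$, which is the sum of $\chi_1\bar\varphi$ and $\chi_2\bar\varphi$. Hence $\{\chi_1\bar\varphi,\chi_2\bar\varphi\}=\{\chi_1,\chi_2\}$. The homomorphism $(\chi_1,\chi_2)\colon A\to(\mathbb F_\ell^\times)^2$ is injective because $\zeta$ has order $q$. So $\bar\varphi$ is the identity if it fixes both characters, and it is the swap $b_1\leftrightarrow b_2$ if it exchanges them. The isomorphism of Step 1 carries $\varphi_*$ to $\bar\varphi_*$, and Lemma~\ref{lem:kunneth} finishes the step.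

Let $x$ generate $V_1\cong\mathbb Z/q$, and let $\omega,\omega'$ be units modulo $q$. By Step 2, $\pm\mathrm{Aut}(\pi)\,\omega'x\subset\{\pm\omega'x\}\cup V_2$, and $\omega x\notin V_2$. Therefore
\begin{equation}\label{eq:orbits}
\omega x\in\pm\mathrm{Aut}(\pi)\,\omega'x\iff\omega=\pm\omega'.
\end{equation}

\emph{Step 3: the image of $U$ in $(\mathbb Z/q)^\times$ contains the subgroup $\mu$ of order $p-1$.} Every unit modulo $q$ lifts to an integer prime to $p\ell$, so by Proposition~\ref{prop:exponent} the image of $U$ contains all $q^2\ell^2$-th powers in $(\mathbb Z/q)^\times$. This group is cyclic of order $p^{n-1}(p-1)$. The prime $\ell$ exceeds $q\ge p$, so it does not divide the order, and raising to the power $\ell^2$ is a bijection. Raising to the power $q^2=p^{2n}$ kills the subgroup of order $p^{n-1}$ and is a bijection on $\mu$. So these powers form exactly $\mu$. The subgroup $\mu$ contains $-1$, and $\mu/\{\pm1\}$ has order $(p-1)/2$, which is at least $2$ because $p\ge5$.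

\emph{Step 4: the manifolds.} For each class $\{\pm\omega\}\in\mu/\{\pm1\}$ choose by Lemma~\ref{lem:realize} a closed oriented smooth manifold $M_\omega$ with fundamental group $\pi$ and $c_*[M_\omega]=\omega x$. For $\omega,\omega'\in\mu$ there is $r\in U$ with $r\equiv\omega\omega'^{-1}\pmod q$, so $\omega x=r\,\omega'x$, and the $2$-types are stably isomorphic by Theorem~\ref{thm:A}. All $M_\omega$ have $KS=0$, so by \eqref{eq:orbits} and Theorem~\ref{thm:KT} they are pairwise not $\mathbb{CP}^2$-stably homeomorphic.
\end{proof}

\begin{example}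
Let $q=5$, $\ell=11$ and $\zeta=3$, which has order $5$ modulo $11$ since $3^5=243=22\cdot11+1$. Then $|\pi|=55^2=3025\equiv1\pmod4$, so $r=2^{3025}$ lies in $U$ and $r\equiv2\pmod5$. Manifolds $M_1,M_2$ with $c_*[M_1]=x$ and $c_*[M_2]=2x=rx$ have stably isomorphic $2$-types. Since $2x\notin\{\pm x\}\cup V_2$, they are not $\mathbb{CP}^2$-stably homeomorphic.
\end{example}

\begin{remark}
The manifolds $M_\omega$ can be built without the spectral sequence in Lemma~\ref{lem:realize}. Let $Y=S^3/(\mathbb Z/q)$ be a lens space. A model of $B(\mathbb Z/q)$ is obtained from $Y$ by attaching cells of dimension at least $4$, so $[Y]$ maps to a generator $y_3$ of $H_3(\mathbb Z/q;\mathbb Z)$. Take $x=[b_1]\times y_3$. The map $S^1\times Y\to BA\to B\pi$ that sends the circle to $b_1^\omega$ and $\pi_1Y$ onto $\langle b_2\rangle$ carries the fundamental class to $\omega x$, and the connected sums and surgeries of Lemma~\ref{lem:realize} turn $S^1\times Y$ into $M_\omega$.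
\end{remark}

\begin{remark}
Both features of $\pi$ matter. One factor $G$ is not enough: the argument of Step 1 gives $H_4(G;\mathbb Z)=0$, because $H_4$ of a cyclic group vanishes. If the faithful action is replaced by the trivial one, then Step 2 fails: the automorphism $b_1\mapsto b_1^\omega$, $b_2\mapsto b_2$ of $A$ extends to $N\times A$ and carries $x$ to $\omega x$.
\end{remark}

\section{Bounds from Sylow subgroups}\label{sec:C}

Proposition~\ref{prop:exponent} bounds $U$ from below. For Theorem~\ref{thm:C} we need a bound from above, and we obtain it one prime at a time by restricting to Sylow subgroups, where the image of $\sigma$ is given by the following theorem. For a $p$-group $P$ put $\nu=\sum_{g\in P}g$, let $(r,\nu)\subset\mathbb ZP$ be the ideal generated by $r$ and $\nu$, and let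
\[
T(P)=\{[(r,\nu)]-[\mathbb ZP]: r\text{ prime to }p\}\subset\tilde K_0(\mathbb ZP)
\]
be the \emph{Swan subgroup}.

\begin{theorem}[Taylor \cite{Taylor}]\label{thm:Taylor}
Let $P$ be a noncyclic $p$-group. If $p$ is odd, then $T(P)$ is cyclic of order $|P|/p$. If $p=2$ and $P$ is not dihedral (including $(\mathbb Z/2)^2$), semidihedral or generalized quaternion, then $T(P)$ is cyclic of order $|P|/4$.
\end{theorem}

Let $\sigma_P$ be the Swan homomorphism of $P$. Its image is $T(P)$. Indeed, let $r\ge1$ be prime to $p$; the ideal does not change when $r$ is replaced by $-r$. The sequence $0\to\mathbb Z/r\to(\mathbb Z/r)P\to\mathbb ZP/(r,\nu)\to0$, whose first map is $1\mapsto\nu$, is exact, and $[(\mathbb Z/r)P]=[\mathbb ZP]-[r\mathbb ZP]=0$. By Lemma~\ref{lem:coprime},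
\[
[(r,\nu)]-[\mathbb ZP]=-[\mathbb ZP/(r,\nu)]=[\mathbb Z/r]=-\sigma_P(r).
\]
We also use the transfer: for a subgroup $\pi'\le\pi$, the map $\mathrm{cor}\colon H_4(\pi';\mathbb Z^w)\to H_4(\pi;\mathbb Z^w)$ induced by the inclusion and the transfer $\mathrm{res}$ in the opposite direction satisfy $\mathrm{cor}\circ\mathrm{res}=[\pi:\pi']$.

\begin{lemma}\label{lem:sylow}
Let $H_{(p)}$ be the $p$-part of $H=H_4(\pi;\mathbb Z^w)$.
\begin{enumerate}
\item[(a)] If $p$ is odd and $H_{(p)}\ne0$, then $U$ acts on $H_{(p)}$ through a group of order at most $p-1$ that contains $1$ and $-1$ as distinct elements.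
\item[(b)] Every $r\in U$ acts on $H_{(2)}$ as $1$ or as $-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $P$ be a Sylow $p$-subgroup of $\pi$. Since $[\pi:P]$ is invertible on $H_{(p)}$, the map $\mathrm{cor}$ sends the $p$-group $H_4(P;\mathbb Z^w)$ onto $H_{(p)}$. So $|P|$ annihilates $H_{(p)}$, and $U$ acts through its image in $(\mathbb Z/|P|)^\times$. Restriction $\tilde K_0(\mathbb Z\pi)\to\tilde K_0(\mathbb ZP)$ is defined since $\mathbb Z\pi$ is free over $\mathbb ZP$, and it sends $[\mathbb Z/r]$ to $[\mathbb Z/r]$ by Lemma~\ref{lem:coprime}. So the image of $U$ lies in $\ker\sigma_P$.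

(a) Here $w|_P=1$. If $P$ were cyclic, then $H_4(P;\mathbb Z)=0$ would force $H_{(p)}=0$. So $P$ is noncyclic, and Theorem~\ref{thm:Taylor} gives
\[
|\ker\sigma_P|=\frac{|P|(p-1)/p}{|P|/p}=p-1 .
\]
The image of $U$ contains $1$ and $-1$, which are distinct modulo $|P|$.

(b) If $P=1$, then $H_{(2)}=0$. So let $|\pi|$ be even, which makes $r$ odd. Suppose first that $P$ has a cyclic subgroup $C=\langle t\rangle$ of index at most $2$. If $w|_C=1$, then $H_4(C;\mathbb Z^w)=0$. Otherwise $w(t)=-1$ and $|C|$ is even. In the periodic resolution of $\mathbb Z$ the differentials $d_5$ and $d_4$ are multiplication by $t-1$ and by $\sum_it^i$, which become $-2$ and $0$ after tensoring with $\mathbb Z^w$, so $H_4(C;\mathbb Z^w)=\mathbb Z/2$. In both cases $2[P:C]\,y=\mathrm{cor}(2\,\mathrm{res}\,y)=0$ for $y\in H_4(P;\mathbb Z^w)$. So $4$ annihilates $H_4(P;\mathbb Z^w)$ and its quotient $H_{(2)}$, and $r\equiv\pm1\pmod4$. Suppose now that $P$ has no such subgroup. Cyclic, dihedral, semidihedral and generalized quaternion $2$-groups have one, and so do all groups of order at most $4$. Hence $|P|\ge8$ and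 Theorem~\ref{thm:Taylor} applies, giving $|\ker\sigma_P|=(|P|/2)/(|P|/4)=2$. Thus $\ker\sigma_P=\{\pm1\}$ and $r\equiv\pm1\pmod{|P|}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(1) By Corollary~\ref{cor:criterion} it suffices to show that every $r\in U$ acts on $H$ as $1$ or as $-1$. If $H$ is a $2$-group, this is Lemma~\ref{lem:sylow}(b). Let $H$ be annihilated by $2\cdot3^b$. By Lemma~\ref{lem:sylow}(a) with $p=3$, the unit $r$ acts on $H_{(3)}$ as a sign $\epsilon$. By Lemma~\ref{lem:sylow}(b) it acts on $H_{(2)}$ as a sign, and both signs act alike there because $H_{(2)}$ has exponent at most $2$. So $r$ acts as $\epsilon$ on $H=H_{(2)}\oplus H_{(3)}$.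

(2) Fix a manifold $M$ with $c_*[M]=x$. By Theorem~\ref{thm:A}, a manifold $M'$ whose $2$-type is stably isomorphic to that of $M$ has $c_*[M']=r\varphi_*x=\varphi_*(rx)$, which lies in the $\pm\mathrm{Aut}(\pi,w)$-orbit of $rx$ for some $r\in U$. By Theorem~\ref{thm:KT} this orbit and $KS$ determine the $\mathbb{CP}^2$-stable class of $M'$. The orbit depends only on the class of $r$ in the group of Lemma~\ref{lem:sylow}(a) modulo $\pm1$, so there are at most $(p-1)/2$ possibilities. Theorem~\ref{thm:B} attains the bound for every $p\ge5$.

The last statement follows from (1) for $p=2,3$ and from Theorem~\ref{thm:B} for $p\ge5$.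
\end{proof}

\begin{remark}
The argument does not decide exactly which composite exponents of $H_4(\pi;\mathbb Z^w)$, for instance $12$, can occur when $\lambda$ is needed. For exponent $12$, Lemma~\ref{lem:sylow} gives a sign on $H_{(2)}$ and a sign on $H_{(3)}$ but does not relate them. For any given $(\pi,w)$, Corollary~\ref{cor:criterion} reduces the question to computing $U$ and the action of $\mathrm{Aut}(\pi,w)$ on $H_4(\pi;\mathbb Z^w)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{KT}
Daniel Kasprowski and Peter Teichner, \emph{$\mathbb{CP}^2$-stable classification of $4$-manifolds with finite fundamental group}, arXiv:1907.11920 (2019).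

\bibitem{Taylor}
M.~J.~Taylor, \emph{Locally free classgroups of groups of prime power order}, J.~Algebra 50 (1978).

\end{thebibliography}
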